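# Relabeling dice with $p^2q$ or $pqr$ faces

## 1. Sorting a polynomial by residue classes

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $[k]_y=1+y+\dots+y^{k-1}$ with $[0]_y=0$, and $F_n$ is the coefficient of the $n$-th power of the variable in the polynomial or power series $F$. We write $F\ge 0$ when all coefficients of $F$ are $\ge 0$. "Mod $x^N$" means that terms of degree $\ge N$ are ignored.

Fix an integer $w\ge1$ and sort the terms of a polynomial $F(x)$ by the residue of the exponent mod $w$: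
$$F(x)=\sum_{\rho=0}^{w-1}x^{\rho}F^{[\rho]}(x^w).\tag{1}$$
We call $F^{[\rho]}(y)$, $y=x^w$, the **class $\rho$** of $F$ mod $w$; the coefficient of $y^l$ in it is $F_{\rho+lw}$. For example, with $w=2$ the classes of $[5]_x$ are $1+y+y^2$ and $1+y$. Four simple properties carry most of what follows.

First, $F\ge0$ if and only if all its classes are $\ge0$. Second, a factor that is a polynomial in $x^w$ passes through the sorting:
$$\text{class }\rho\text{ of }F(x)G(x^w)\text{ is }F^{[\rho]}(y)\,G(y).\tag{2}$$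
Third, multiplying by $[w]_x$ turns coefficients into window sums:
$$\text{the coefficient of }y^l\text{ in class }\rho\text{ of }[w]_xh\text{ is }\sum_{\rho+(l-1)w<a\le\rho+lw}h_a .\tag{3}$$
For fixed $\rho$ these windows, $l\in\mathbb Z$, partition $\mathbb Z$ into intervals of length $w$, so every class of $[w]_xh$ takes the value $h(1)$ at $y=1$. Fourth, the class sums $F^{[\rho]}(1)=\sum_{n\equiv\rho\,(w)}F_n$ (the **fold** of $F$ mod $w$) are given by Fourier inversion on $\mathbb Z/w$: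
$$F^{[\rho]}(1)=\frac1w\sum_{\omega^w=1}F(\omega)\,\omega^{-\rho}.\tag{4}$$
In particular, if $[w]_x$ divides $F$, then $F$ vanishes at every $\omega\ne1$ in (4), and all class sums equal $F(1)/w$.

Here is a small computation with (2). Let $F=[5]_x\,(1-x^2+x^4-x^6+x^8)$ and $w=2$. The second factor is $G(x^2)$ with $G(y)=1-y+y^2-y^3+y^4$, so the classes are $(1+y+y^2)G(y)=1+y^2-y^3+y^4+y^6$ and $(1+y)G(y)=1+y^5$. So $F$ has a negative coefficient, namely $-1$ at $x^6$, although $F=1+x+x^4-x^6+\cdots$ begins innocently. Sorting shows where to look.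

The purpose of all this is to decide which products of cyclotomic polynomials have nonnegative coefficients. That question comes from dice.

## 2. Dice as products of cyclotomic polynomials

Take $n\ge2$ dice, each with $m$ faces labeled $1,\dots,m$. A **relabeling** puts positive integer labels on the $n$ dice, each still with $m$ faces, so that for every $s$ the number of ways to roll total $s$ is the same as with $n$ standard dice. Relabelings are counted as unordered collections of $n$ dice, a die being a multiset of $m$ labels, and the standard labeling is counted. A known result of Gallian and Rusin says that if $m$ is a product of two (not necessarily distinct) primes, then for any $n\ge2$ exactly three dice can occur. Evelyn Fiore, George D. Nasr and Cooper Stone, in "Dice Relabeling Using Square-Sided Dice", arXiv:2606.20311 (2026), ask how many relabelings there are when $m=p^2q$ or $m=pqr$ with $p,q,r$ distinct primes; partial answers, for $n=2$, are reported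 there. We determine the relabelings in both cases.

Let $\Phi_d$ be the $d$-th cyclotomic polynomial. We use three textbook facts: $[m]_x=\prod_{1<d\mid m}\Phi_d$; each $\Phi_d$ is monic and irreducible over $\mathbb Z$; and for $d>1$, $\Phi_d(1)=\ell$ if $d$ is a power of the prime $\ell$, while $\Phi_d(1)=1$ if $d$ has at least two prime factors. For instance $\Phi_2=1+x$, $\Phi_3=1+x+x^2$, $\Phi_6=1-x+x^2$ have values $2,3,1$ at $1$, and their product is $[6]_x$.

Encode a die by $G(x)=\sum x^{\text{label}}$. A relabeling is a multiset $\{G_1,\dots,G_n\}\subset\mathbb N[x]$ with $G_i(1)=m$, $G_i(0)=0$ and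
$$\prod_{i=1}^nG_i=(x[m]_x)^n=x^n\prod_{1<d\mid m}\Phi_d^{\,n}.\tag{5}$$
By unique factorization in $\mathbb Z[x]$, and since $G_i(1)>0$ fixes the sign, $G_i=x^{k_i}\prod_d\Phi_d^{a_{i,d}}$. As $G_i(0)=0$, each $k_i\ge1$, and $\sum k_i=n$, so every $k_i=1$. The condition $G_i(1)=m$ says that for each prime $\ell\mid m$ the exponents satisfy $\sum_{k\ge1}a_{i,\ell^k}=v_\ell(m)$; the exponents at $d$ with two or more prime factors are not restricted by it. So every die is $xf$ with
$$m=p^2q:\quad f=\Phi_q\,\Phi_p^{a}\,\Phi_{p^2}^{b}\,\Phi_{pq}^{c}\,\Phi_{p^2q}^{d},\qquad a=2-b,\ b\in\{0,1,2\},\ c,d\ge0,\tag{6}$$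
$$m=pqr:\quad f=\Phi_p\Phi_q\Phi_r\,\Phi_{qr}^{A}\,\Phi_{pr}^{B}\,\Phi_{pq}^{C}\,\Phi_{pqr}^{D},\qquad A,B,C,D\ge0.\tag{7}$$
Always $f(1)=m$. Call the exponent vector, $(b,c,d)$ or $(A,B,C,D)$, **valid** if $f\ge0$. Distinct vectors give distinct dice, and the standard die is $\mathbf 1=(1,\dots,1)$. By (5), $n$ valid vectors form a relabeling if and only if they sum to $(n,\dots,n)$ (for $p^2q$, $\sum b=n$ gives $\sum a=2n-n=n$). So there are two tasks: find all valid vectors, then count multisets of them with the right sum.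

**Warm-up: two primes.** For $m=p^2$, $f=\Phi_p^{2-b}\Phi_{p^2}^{b}$ with $b\in\{0,1,2\}$, and all three products are $\ge0$, since $\Phi_p=[p]_x$ and $\Phi_{p^2}=[p]_{x^p}$. For $m=pq$, $f=\Phi_p\Phi_q\Phi_{pq}^{c}$. The coefficient of $x$ in $\Phi_{pq}$ is $-1$ (see (11) below), so the coefficient of $x$ in $f$ is $2-c$, and $c\le2$. All of $c=0,1,2$ are valid: $f$ is $[p]_x[q]_x$, then $[pq]_x$, then $[p]_{x^q}[q]_{x^p}$. For $m=6$ these are the dice with labels $1,2,2,3,3,4$, then $1,\dots,6$, then $1,3,4,5,6,8$. In both cases the three dice have one exponent, $0,1$ or $2$, and $n$ of them form a relabeling exactly when the exponent sum is $n$, i.e. when "0" and "2" occur equally often. So there are $\lfloor n/2\rfloor+1$ relabelings. Here one coefficient decided everything. For three primes it will not.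

## 3. Cyclotomic blocks and the semigroup generated by two primes

For a prime $w$, recall that $\Phi_d(x^w)=\Phi_d\Phi_{dw}$ if $w\nmid d$, and $\Phi_d(x^w)=\Phi_{dw}$ if $w\mid d$. Hence for distinct primes $u,v,w$
$$\Phi_u\Phi_{uv}=[u]_{x^v},\qquad \Phi_{uv}\Phi_{uvw}=\Phi_{uv}(x^w),\qquad \Phi_u\Phi_{uv}\Phi_{uw}\Phi_{uvw}=[u]_{x^{vw}},\tag{8}$$
the last one because $\Phi_u(x^{vw})=\Phi_u(x^w)\Phi_{uv}(x^w)$. For the same reasons
$$\Phi_{p^2}=[p]_{x^p},\quad \Phi_{p^2q}=\Phi_{pq}(x^p),\quad \Phi_{p^2}\Phi_{p^2q}=(\Phi_p\Phi_{pq})(x^p)=[p]_{x^{pq}},\quad \Phi_q\Phi_{pq}\Phi_{p^2q}=[q]_{x^{p^2}}.\tag{9}$$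
We call the polynomials $[u]_{x^e}$ **blocks**; they are $\ge0$. We also use the quotient formulas
$$\Phi_u=\tfrac{1-x^u}{1-x},\quad \Phi_{uv}=\tfrac{(1-x)(1-x^{uv})}{(1-x^u)(1-x^v)},\quad \Phi_{uvw}=\tfrac{(1-x^u)(1-x^v)(1-x^w)(1-x^{uvw})}{(1-x)(1-x^{uv})(1-x^{uw})(1-x^{vw})}.\tag{10}$$

For distinct primes $u,v$ let $S=\langle u,v\rangle=\{iu+jv:i,j\in\mathbb N\}$. For example $\langle2,3\rangle=\{0,2,3,4,\dots\}$ and $\langle3,5\rangle=\{0,3,5,6,8,9,10,\dots\}$. Every $n\in S$ is uniquely $iu+jv$ with $0\le i<v$, $j\ge0$: multiples of $v$ can be moved from $i$ into $j$, and $n$ determines $i$ mod $v$. Summing over these representations, $\sum_{s\in S}x^s=\frac{1-x^{uv}}{(1-x^u)(1-x^v)}$, and with (10)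
$$\Phi_{uv}(x)=(1-x)\sum_{s\in S}x^s=1-x+\cdots,\tag{11}$$
where the displayed terms are correct because $0\in S$ and $1\notin S$. Every integer $n>uv-u-v$ lies in $S$: choose $0\le i<v$ with $iu\equiv n$ mod $v$; then $n-iu>uv-u-v-(v-1)u=-v$ is a multiple of $v$, hence $\ge0$. Finally, if a prime $w\ne u,v$ lies in $S$, then $s\in S$ implies $s+w\in S$, so
$$[w]_x\Phi_{uv}(x)=(1-x^w)\sum_{s\in S}x^s=\sum_{s\in S,\ s-w\notin S}x^s\ \ge0.\tag{12}$$
For example, $[5]_x\Phi_6=1+x^2+x^3+x^4+x^6$.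

## 4. The valid vectors and the number of relabelings

**Theorem A ($m=p^2q$).** The vector $(b,c,d)$, $b\in\{0,1,2\}$, is valid if and only if $c\le3-b$ and $d\le b+\min(1,c)$. This gives exactly 22 dice, for all distinct primes $p,q$:

| $b$ | $(c;\ \text{allowed } d)$ | number |
|---|---|---|
| 2 | $c=0$: $0..2$; $c=1$: $0..3$ | 7 |
| 1 | $c=0$: $0..1$; $c=1$: $0..2$; $c=2$: $0..2$ | 8 |
| 0 | $c=0$: $0$; $c=1$: $0..1$; $c=2$: $0..1$; $c=3$: $0..1$ | 7 |

**Theorem B ($m=pqr$, $p<q<r$).** The vector $(A,B,C,D)$ is valid if and only if it is one of the following 40 ("basic") vectors: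

* $D=0$: $A+B+C\le3$, $\max(A,B,C)\le2$ (17 vectors);
* $D=1$: $A+B+C\le4$, $\max(A,B,C)\le2$, at least two of $A,B,C$ positive (16 vectors);
* $D=2$: $(A,B,C)$ a permutation of $(1,1,2)$ or $(1,2,2)$ (6 vectors);
* $D=3$: $(A,B,C)=(2,2,2)$ (1 vector);

or, if and only if $r\in\langle p,q\rangle$, one of four more ("special") vectors (total 44): $(0,0,3,0)$, $(1,0,3,1)$, $(0,1,3,1)$, $(1,1,3,2)$.

**Theorem C.** Let $\mathcal V$ be the list of Theorem A or B. The relabelings of $n\ge2$ dice are exactly the size-$n$ multisets from $\mathcal V$ with vector sum $(n,\dots,n)$. So their number $R(n)$ satisfies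
$$\sum_{n\ge0}R(n)t^n=\mathrm{CT}_X\prod_{v\in\mathcal V}\frac1{1-t\,X^{v-\mathbf 1}},\tag{13}$$
where CT is the constant term in the vector of variables $X$ and the product is expanded in powers of $t$. $R$ is a quasi-polynomial in $n$, of degree $18$ for $p^2q$; for $pqr$ of degree $35$ if $r\notin\langle p,q\rangle$ and $39$ if $r\in\langle p,q\rangle$. Moreover

| | $p^2q$ | $pqr$, $r\notin\langle p,q\rangle$ | $pqr$, $r\in\langle p,q\rangle$ |
|---|---|---|---|
| $R(2)$ | 8 | 13 | 13 |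
| $R(3)$ | 33 | 79 | 85 |

For $p^2q$, all 22 dice occur in relabelings of $n$ dice if and only if $n\ge3$. For $pqr$, all 40 basic dice occur for every $n\ge3$. When $r\in\langle p,q\rangle$, the dice $(1,0,3,1)$, $(0,1,3,1)$, $(1,1,3,2)$ occur if and only if $n\ge3$, and $(0,0,3,0)$ occurs if and only if $n\ge4$.

So for $p^2q$ the answer depends only on $n$. For $pqr$ it depends on $n$ and, from $n=3$ on, on whether the largest prime lies in the semigroup generated by the other two. This is true for $m=30$, since $5=2+3$, and false for $m=105$, since $7\notin\langle3,5\rangle$. Formula (13) determines $R(n)$ for every $n$; we do not expand it into a closed expression in $n$.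

A **quasi-polynomial** is a function $\sum_ic_i(n)n^i$ with periodic coefficients $c_i$. The warm-up is an example: the shifted exponents are $-1,0,1$, formula (13) reads $\mathrm{CT}_X\frac1{(1-tX^{-1})(1-t)(1-tX)}=\frac1{(1-t)(1-t^2)}$, and $R(n)=\lfloor n/2\rfloor+1$.

## 5. Products of blocks, and where blocks and low coefficients stop

The natural way to produce valid vectors is to group the factors of $f$ into blocks. We do this now; it gives all the sufficiency claims, with (12) for the special vectors.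

**Step 1: Theorem A, sufficiency.** This step writes every vector of the list as a product of polynomials $\ge0$. Since $a=2-b$, the condition $c\le3-b$ is $c\le a+1$. By (8) and (9):

* if $c\ge1$ and $d\le b$: $f=[q]_{x^p}\,[p]_{x^q}^{c-1}\,[p]_x^{a-c+1}\,[p]_{x^{pq}}^{d}\,[p]_{x^p}^{b-d}$;
* if $c\ge1$ and $d=b+1$: $f=[q]_{x^{p^2}}\,[p]_{x^q}^{c-1}\,[p]_x^{a-c+1}\,[p]_{x^{pq}}^{b}$;
* if $c=0$ and $d\le b$: $f=[q]_x\,[p]_x^{a}\,[p]_{x^{pq}}^{d}\,[p]_{x^p}^{b-d}$.

In the first line, $[q]_{x^p}=\Phi_q\Phi_{pq}$ and $[p]_{x^q}^{c-1}=(\Phi_p\Phi_{pq})^{c-1}$ supply $\Phi_{pq}^c$; the total power of $\Phi_p$ is $(c-1)+(a-c+1)=a$; and $[p]_{x^{pq}}^d=(\Phi_{p^2}\Phi_{p^2q})^d$ with $[p]_{x^p}^{b-d}=\Phi_{p^2}^{b-d}$ gives $\Phi_{p^2}^b\Phi_{p^2q}^d$. The other lines are checked the same way. All factors are $\ge0$.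

**Step 2: Theorem B, sufficiency for basic vectors.** This step assigns to each of $p,q,r$ one block: $\Phi_u$ alone; or $\Phi_u\Phi_{uv}=[u]_{x^v}$, written "$uv\to u$"; or $[u]_{x^{vw}}=\Phi_u\Phi_{uv}\Phi_{uw}\Phi_{uvw}$, written "$u$ full". The order of the primes plays no role here, so one representative per permutation orbit suffices.

For $D=0$ the orbits are those of $(0,0,0),(1,0,0),(2,0,0),(1,1,0),(2,1,0),(1,1,1)$, of sizes $1,3,3,3,6,1$, total 17. For $(2,1,0)$, where $\Phi_{qr}$ occurs twice and $\Phi_{pr}$ once, use $qr\to q$, $qr\to r$, $pr\to p$. The vectors $(0,0,0),(1,0,0),(2,0,0),(1,1,0)$ use subsets of these assignments: none; $qr\to q$; $qr\to q$ and $qr\to r$; $qr\to q$ and $pr\to p$. For $(1,1,1)$ use $qr\to q$, $pr\to r$, $pq\to p$.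

For $D=1$ take $p$ full, which contributes $(0,1,1,1)$. Then add nothing; or $pq\to q$; or $pr\to r$ and $pq\to q$; or $qr\to q$; or $pq\to q$ and $qr\to r$. This gives $(A,B,C)=(0,1,1),(0,1,2),(0,2,2),(1,1,1),(1,1,2)$, and up to permutation $3+6+3+1+3=16$ vectors, which are all the triples with sum $\le4$, maximum $\le2$ and at least two positive entries. For $D=2$, $p$ and $q$ full give $(0,1,1)+(1,0,1)=(1,1,2)$, and adding $pr\to r$ gives $(1,2,2)$. For $D=3$ all three full give $(2,2,2)$.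

**Step 3: Theorem B, sufficiency for special vectors.** Let $r\in\langle p,q\rangle$. This step uses $[r]_x\Phi_{pq}\ge0$ from (12). By (8), the dice have
$$(0,0,3,0):\ [p]_{x^q}[q]_{x^p}\cdot[r]_x\Phi_{pq},\qquad (0,1,3,1):\ [p]_{x^{qr}}[q]_{x^p}\cdot[r]_x\Phi_{pq},$$
$$(1,0,3,1):\ [p]_{x^q}[q]_{x^{pr}}\cdot[r]_x\Phi_{pq},\qquad (1,1,3,2):\ [p]_{x^{qr}}[q]_{x^{pr}}\cdot[r]_x\Phi_{pq}.$$
For instance, $[p]_{x^{qr}}$ supplies $\Phi_p$ and one each of $\Phi_{pq},\Phi_{pr},\Phi_{pqr}$.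

The special vectors show that blocks alone are not the whole story. In $(0,0,3,0)$ there are three copies of $\Phi_{pq}$, and with $D=0$ a block can absorb a $\Phi_{pq}$ only together with $\Phi_p$ or $\Phi_q$, so at most two can be absorbed.

For the converse, the natural test is the one from the warm-up: look at the first few coefficients. This also stops too early. Take $m=20$, $p=2$, $q=5$ and $(b,c,d)=(2,0,3)$. By (9), $f=[5]_x\Phi_{20}\cdot[2]_{x^{10}}^2$, and $[5]_x\Phi_{20}$ is the polynomial computed in Section 1. So $f=1+x+x^4-x^6+\cdots$: neither the coefficient of $x$ nor that of $x^p$ is negative, and only $x^6$ rules the vector out. For $m=30$ take $(0,0,0,1)$, i.e. $f=\Phi_2\Phi_3\Phi_5\Phi_{30}$, whose coefficients are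
$$1,4,8,10,8,2,-6,-12,-12,-6,2,8,10,8,4,1.$$
(One gets the first eight from $([2]_x[3]_x)^2=1+4x+8x^2+10x^3+8x^4+4x^5+x^6$ by multiplying by $\frac{(1-x^5)^2}{1-x^6}$, see (14) below; the rest by symmetry. The sum is $30$.) A large positive coefficient of $x$ hides a failure in the middle. We need ways to look deeper: classes mod $p$ for Theorem A, and folds and classes for Theorem B.

## 6. Bounds for $m=p^2q$ from classes mod $p$

Let $f\ge0$ be as in (6). Put $y=x^p$; classes in this section are mod $p$.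

**Step 1: the bound on $c$.** The coefficient of $x$ in $f$ is $1+a-c$, since $\Phi_q$ contributes $1$, $\Phi_p^a$ contributes $a$, $\Phi_{pq}^c$ contributes $-c$, and $\Phi_{p^2},\Phi_{p^2q}$ are polynomials in $x^p$. So $c\le a+1=3-b$.

**Step 2: the case $c=a+1$.** We want $d\le b+1$. By (8) and (9), $f=[q]_y\,[p]_{x^q}^a\,[p]_y^b\,\Phi_{pq}(y)^d$. A term of degree $p$ has $p=iq+jp$ with $i,j\ge0$; as $q\nmid p$, this forces $i=0$, $j=1$. So the coefficient of $x^p$ is that of $y$ in $[q]_y[p]_y^b\Phi_{pq}(y)^d$, which is $1+b-d$. Hence $d\le b+1$.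

**Step 3: the form for $c\le a$.** This step sets up the remaining six cases. Now
$$f=[q]_x\,[p]_x^{a-c}\,[p]_{x^q}^{c}\,[p]_y^{b}\,\Phi_{pq}(y)^d .$$
Write $q=kp+s$ with $0<s<p$. Then $[q]_x=[p]_x[k]_y+y^k[s]_x$. We have $k+1<q$: if $q=2$ then $k=0$, and if $q\ge3$ then $k+1<\frac q2+1<q$. The elements of $\langle p,q\rangle$ below $q$ are the multiples of $p$ below $q$. With $Z=\sum_{i\ge0}y^{ip}$, (11) therefore gives $\Phi_{pq}(y)\equiv(1-y)Z$ mod $y^q$. For $j<q$, the coefficient of $y^j$ in $(\sum_tc_ty^t)Z$ is the sum of those $c_t$ with $t\le j$, $t\equiv j$ mod $p$. The factor $1-y$ telescopes against $[k]_y$, leaving a few terms near $y^k$, and there we find a negative coefficient.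

**Step 4: $(a,c)=(0,0)$, $b=2$; the claim is $d\le2$.** Suppose $d\ge3$. Here $f=[q]_x[p]_y^2\Phi_{pq}(y)^d$. Class $\rho$ of $[q]_x$ is $[k']_y$ with $k'=k+1$ for $\rho<s$ and $k'=k$ for $\rho\ge s$, and both occur. So the classes of $f$ are $M=[k']_y[p]_y^2\Phi_{pq}(y)^d$.

If $d\ge4$, take $k'=k+1\ge1$. The constant term is $1$ and the coefficient of $y$ is at most $1+2-d<0$, a contradiction.

If $d=3$, choose $k'\in\{k,k+1\}$ with $k'\ge1$ and $p\nmid k'$: if $k=0$ take $k'=1$, otherwise one of $k,k+1$ is not divisible by $p$. Since $[p]_y\Phi_{pq}(y)=[p]_{y^q}\equiv1$ mod $y^q$,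
$$M=[k']_y\,\Phi_{pq}(y)\,[p]_{y^q}^2\equiv(1-y^{k'})Z\pmod{y^q}.$$
The coefficient of $y^{k'}$ is $-1$, because $p\nmid k'$; and $k'\le k+1<q$. Contradiction. So $d\le2$.

**Step 5: $(1,0)$, $b=1$; the claim is $d\le1$.** Suppose $d\ge2$. Here $f=[q]_x[p]_x[p]_y\Phi_{pq}(y)^d$. The coefficients of $x^{p-1},x^{2p-1}$ are $p,0$ in $[p]_x^2$ and $s,0$ in $[s]_x[p]_x$. So class $p-1$ of $[q]_x[p]_x=[p]_x^2[k]_y+y^k[s]_x[p]_x$ is $K=p[k]_y+sy^k$, and class $p-1$ of $f$ is $M=K[p]_y\Phi_{pq}(y)^d$. The coefficients of $K$ are $p,\dots,p,s$, so $K_1\le K_0$ and $K_0>0$. The coefficient of $y$ in $M$ is $K_1+K_0(1-d)\le K_0(2-d)$, which is negative if $d\ge3$.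

If $d=2$, then $M=K\Phi_{pq}(y)[p]_{y^q}$, and mod $y^q$
$$M\equiv(1-y)KZ=\big(p+(s-p)y^k-sy^{k+1}\big)Z .$$
If $p\nmid k$, the coefficient of $y^k$ is $s-p<0$. If $p\mid k$ (including $k=0$), the coefficient of $y^{k+1}$ is $-s<0$, since $k+1$ is congruent mod $p$ neither to $0$ nor to $k$. Contradiction. So $d\le1$.

**Step 6: $(2,0)$, $b=0$; the claim is $d=0$.** Suppose $d\ge1$. Let $g=[q]_x[p]_x^2$, so $f=g\,\Phi_{pq}(y)^d$. In class $p-1$ of $f$ the coefficient of $y$ is $g_{2p-1}-d\,g_{p-1}$. The coefficient of $x^n$ in $[p]_x^2$ is $n+1$ for $0\le n\le p-1$ and $2p-1-n$ for $p-1\le n\le2p-1$.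

If $q<p$: $g_{p-1}=\sum_{i<q}(p-i)$ and $g_{2p-1}=\sum_{i<q}i$. Hence $g_{2p-1}-d\,g_{p-1}\le g_{2p-1}-g_{p-1}=q(q-1)-pq<0$, a contradiction.

If $q>p$ and $d\ge2$: $g_{p-1}=\sum_{i<p}(p-i)=\frac{p(p+1)}2$, and $g_{2p-1}$ is a sum of distinct coefficients of $[p]_x^2$, so $g_{2p-1}\le p^2<2g_{p-1}$. Contradiction.

If $q>p$ and $d=1$, then $k\ge1$, and we look near $y^k$. In $[p]_x^3$ the coefficient of $x^{p-1}$ is $\tau=\frac{p(p+1)}2$. Each class sum of $[p]_x^3$ mod $p$ is $p^2$, and $\deg[p]_x^3=3p-3<3p-1$, so the coefficient of $x^{2p-1}$ is $\tau'=p^2-\tau=\frac{p(p-1)}2$. In $[s]_x[p]_x^2$, of degree $<3p-1$, the coefficients of $x^{p-1},x^{2p-1}$ are $\alpha=\sum_{i<s}(p-i)<\tau$ and $\beta=\sum_{i<s}i=\frac{s(s-1)}2$. So class $p-1$ of $g=[p]_x^3[k]_y+y^k[s]_x[p]_x^2$ is $(\tau+\tau'y)[k]_y+y^k(\alpha+\beta y)$. Multiplying by $(1-y)Z$, class $p-1$ of $f$ is, mod $y^q$,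
$$M\equiv\big(\tau+\tau'y+(\alpha-\tau)y^k+(\beta-\alpha-\tau')y^{k+1}-\beta y^{k+2}\big)Z .$$
Note that $\beta-\alpha=s(s-1)-sp<0$.

* If $k\not\equiv0,1$ mod $p$: the coefficient at $y^k$ is $\alpha-\tau<0$.
* If $k\equiv0$: at $y^{k+1}$ the terms $\tau'y$ and $y^{k+1}$ contribute, giving $\tau'+(\beta-\alpha-\tau')=\beta-\alpha<0$.
* If $k\equiv1$ and $p\ge3$: $k+1\equiv2$ is congruent to none of $0,1,k$, so the coefficient at $y^{k+1}$ is $\beta-\alpha-\tau'<0$.
* If $p=2$ and $k$ is odd, then $q=2k+1$, and we use class $0$ instead. The coefficients of $g=[q]_x(1+2x+x^2)$ are $1,3,4,\dots,4,3,1$, with $4$ at exponents $2,\dots,q-1$ and the last $1$ at $q+1$. So class $0$ of $g$ has coefficients $1,4,\dots,4,1$ with $k$ fours, and class $0$ of $f$ is $\equiv(1+3y-3y^{k+1}-y^{k+2})\sum_iy^{2i}$ mod $y^q$. As $k+1$ is even, the coefficient at $y^{k+1}$ is $1-3=-2$.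

All exponents used are $\le k+1<q$. Every case is a contradiction, so $d=0$.

**Step 7: $(1,1)$, $b=1$; the claim is $d\le2$.** Here $[q]_x[p]_{x^q}=[pq]_x=[p]_x[q]_y$, so $f=[p]_x\,[q]_y[p]_y\Phi_{pq}(y)^d$. The coefficient of $y$ in class $0$ is $1+1-d$, so $d\le2$.

**Step 8: $(2,1)$, $b=0$; the claim is $d\le1$.** By the same identity, $f=[p]_x^2\,[q]_y\Phi_{pq}(y)^d$. Class $p-1$ of $[p]_x^2$ is the constant $p$, so class $p-1$ of $f$ is $p[q]_y\Phi_{pq}(y)^d$, with coefficient $p(1-d)$ at $y$. So $d\le1$.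

**Step 9: $(2,2)$, $b=0$; the claim is $d\le1$.** Again by that identity, $f=[p]_x[p]_{x^q}\,[q]_y\Phi_{pq}(y)^d$. The coefficient of $x^n$ in $[p]_x[p]_{x^q}$ is the number of $0\le j<p$ with $0\le n-jq\le p-1$. So in class $\rho$ of it the first two coefficients are
$$N_0=\#\{0\le j<p:\ jq\le\rho\},\qquad N_1=\#\{0\le j<p:\ \rho<jq\le\rho+p\}.$$
If $d\ge2$, the coefficient of $y$ in class $\rho$ of $f$ is $N_1+(1-d)N_0\le N_1-N_0$. Take $\rho=k'q\le p-1$ with $k'=\lfloor(p-1)/q\rfloor=\lfloor p/q\rfloor$ (equal since $q\nmid p$). Then $N_0=k'+1$, while $N_1$ counts at most the $i\ge1$ with $iq\le p$ (put $j=k'+i$), so $N_1\le k'$. Contradiction. So $d\le1$.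

In Steps 2 and 7–9, where $c\ge1$, the bound is $d\le b+1$; in Steps 4–6, where $c=0$, it is $d\le b$. So $d\le b+\min(1,c)$ always, and the table sums to $7+8+7=22$. This proves Theorem A.

## 7. Folds mod $pqr$, mod $qr$ and mod $uv$

Now let $m=pqr$ and let $f\ge0$ be as in (7). Put $E=D+3-(A+B+C)$. Substituting (10) into (7) and collecting exponents (for $1-x$: $-3+A+B+C-D=-E$; for $1-x^p$: $1-B-C+D=E+A-2$; similarly for $q,r$) gives
$$f=\frac{(1-x^p)^{E+A-2}(1-x^q)^{E+B-2}(1-x^r)^{E+C-2}}{(1-x)^{E}}(1-x^{qr})^{A-D}(1-x^{pr})^{B-D}(1-x^{pq})^{C-D}(1-x^{pqr})^{D}.\tag{14}$$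
The coefficient of $x$ is $E$, so $E\ge0$. Formula (14) holds for any order of the primes. As the $m=30$ example showed, a large $E$ can hide trouble, so we first bound $D$ by folding.

**Lemma 1.** If $A,B,C,D\ge1$, then $E\le1$.

**Proof.** This uses the fold mod $m$. By hypothesis $[m]_x\mid f$, so by (4) all class sums of $f$ mod $m$ equal $f(1)/m=1$. As $f\ge0$, every coefficient is $\le1$; in particular $E=f_1\le1$. $\square$

**Lemma 2.** If one of $A,B,C$ is $0$, then $D\le1$.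

**Proof.** This uses the fold mod $qr$ together with divisibility by powers of $p$. By renaming let $A=0$ (no order of the primes is used), and suppose $D\ge2$. Let $\zeta$ be a primitive $qr$-th root of unity. By (8), $\Phi_{pqr}(x)\Phi_{qr}(x)=\Phi_{qr}(x^p)\equiv\Phi_{qr}(x)^p$ mod $p$. Canceling $\Phi_{qr}$ in the domain $\mathbb F_p[x]$ gives $\Phi_{pqr}=\Phi_{qr}^{p-1}+pW$ with $W\in\mathbb Z[x]$. Hence $\Phi_{pqr}(\zeta)\in p\mathbb Z[\zeta]$ and $f(\zeta)\in p^D\mathbb Z[\zeta]$.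

Let $c_i=\sum_{n\equiv i\,(qr)}f_n\ge0$. In (4) with $w=qr$, the term $\omega=1$ is $f(1)=pqr$, the terms with $\omega$ of order $q$ or $r$ vanish because $\Phi_q\Phi_r\mid f$, and the primitive ones are the conjugates of $\zeta$. So
$$c_i=p+\frac1{qr}\mathrm{Tr}_{\mathbb Q(\zeta)/\mathbb Q}\big(f(\zeta)\zeta^{-i}\big).$$
The trace lies in $p^D\mathbb Z$, so $qr(c_i-p)\in p^D\mathbb Z$. As $p\nmid qr$ and $D\ge2$, $c_i\equiv p$ mod $p^2$, and with $c_i\ge0$ this gives $c_i\ge p$. The $qr$ numbers $c_i$ sum to $f(1)=pqr$, so all $c_i=p$, and $f(\zeta)=\sum_ic_i\zeta^i=p\sum_i\zeta^i=0$. But $A=0$, and no factor of $f$ other than $\Phi_{qr}$ vanishes at $\zeta$. Contradiction. $\square$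

**Lemma 3.** Let $u\ne v$ be primes, $M\in\mathbb N[y]$, $M(1)=uv$, $\Phi_{uv}\mid M$. Then $\Phi_u\mid M$ or $\Phi_v\mid M$.

The condition on $M(1)$ matters: $M=(1+y^3)+(1+y^2+y^4)$ is divisible by $\Phi_6$, since both summands are, but $M(-1)=3$ and $M(e^{2\pi i/3})=2$, so neither $\Phi_2$ nor $\Phi_3$ divides it. Here $M(1)=5$.

**Proof.** Fold $M$ mod $uv$ and use $\mathbb Z/uv\cong\mathbb Z/u\times\mathbb Z/v$ to view the fold as a function $c(i,j)\in\mathbb N$. The value of its Fourier transform at a character nontrivial on both factors is $M$ at a primitive $uv$-th root of unity, which is $0$. So $c$ is a combination of characters trivial on at least one factor, that is, $c$ is a function of $i$ plus a function of $j$. We choose the two functions to be nonnegative integers: fix $j_0$, choose $i_0$ minimizing $c(i,j_0)$, and put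
$$\alpha(i)=c(i,j_0)-c(i_0,j_0)\ge0,\qquad \beta(j)=c(i_0,j)\ge0 .$$
Then $c(i,j)=\alpha(i)+\beta(j)$. Summing, $v\sum\alpha+u\sum\beta=uv$. So $u\mid\sum\alpha$ and $\sum\alpha\le u$, i.e. $\sum\alpha\in\{0,u\}$; in the second case $\sum\beta=0$. So $\alpha=0$ or $\beta=0$. If $\alpha=0$, then $c$ is independent of $i$, and $M$ vanishes at primitive $u$-th roots of unity, since there $M$ is the sum of $c(i,j)$ against a nontrivial character of $i$. If $\beta=0$, then $M$ vanishes at primitive $v$-th roots of unity in the same way. $\square$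

## 8. The factor $\Phi_{pqr}$ when two of $A,B,C$ vanish

**Lemma 4.** If two of $A,B,C$ are $0$, then $D=0$.

Suppose not. By Lemma 2, $D=1$. By renaming, and dropping the order of the primes, let $A=B=0$. Then $0\le E=4-C$ gives $C\le4$. We refute the five values of $C$. For $C=0$ we read off one well-chosen coefficient; for $C\ge1$ we split into classes mod $r$ and apply Lemma 3 to each class.

**Step 1: $C=0$.** The aim is a negative coefficient in the middle. Here $f=\Phi_p\Phi_q\Phi_r\Phi_{pqr}$ is symmetric in the primes, so we may take $p<q<r$. By (14) with $E=4$, mod $x^{pr}$,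
$$f\equiv(1-x^r)^2\sum_nQ^*(n)x^n,\qquad Q^*(n)=\sum_{k\ge0}Q(n-kpq),$$
where $Q(n)$ are the coefficients of $g^2$, $g=[p]_x[q]_x$, and $Q(n)=0$ for $n<0$. Let $m_0=p+q-2=\deg g$. As $g$ is palindromic, $Q(m_0+\delta)=\sum_ig_ig_{m_0+\delta-i}=\sum_ig_ig_{i-\delta}$. By Cauchy–Schwarz, $Q(m_0+\delta)<Q(m_0)=\sum_ig_i^2$ for $\delta\ne0$; the inequality is strict because a nonzero nonnegative finite sequence is not proportional to a proper shift of itself. Also $Q(m_0+\delta)=Q(m_0-\delta)$, and $Q(m_0)\ge g_0^2+g_{m_0}^2=2$. Take $n=r+m_0$.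

If $m_0<r$: then $n<2r\le pr$, and $m_0<pq$, so $Q^*(m_0)=Q(m_0)$ and $f_n=Q^*(n)-2Q(m_0)$. The support of $Q$ is $[0,2p+2q-4]$, and $pq-(2p+2q-4)=(p-2)(q-2)\ge0$. So at most one $k$ contributes to $Q^*(n)$, unless $p=2$ and $pq\mid n$, when $Q^*(n)\le Q(0)+Q(pq)=2$. In all cases $Q^*(n)\le Q(m_0)$, and $f_n\le-Q(m_0)<0$.

If $m_0\ge r$: then $p\ge3$, since for $p=2$ we have $m_0=q<r$. Also $m_0<2r$, so $n<3r\le pr$, and $n\le2m_0=2p+2q-4<pq$ because $(p-2)(q-2)>0$. So $Q^*=Q$ at all indices involved, and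
$$f_n=Q(m_0+r)-2Q(m_0)+Q(m_0-r)=2\big(Q(m_0-r)-Q(m_0)\big)<0 .$$
Both cases contradict $f\ge0$.

**Step 2: preparation for $1\le C\le4$.** This step extracts a degree condition from Lemma 3. Rename so that $p<q$; $r$ is arbitrary. Let $y=x^r$; classes are now mod $r$. By (8),
$$f=[r]_x\,h\,\Phi_{pq}(y),\qquad h=\Phi_p\Phi_q\Phi_{pq}^{C-1},\qquad h(1)=pq .$$
Let $L_\rho(y)$ be class $\rho$ of $[r]_xh$. By (3), $L_\rho(1)=h(1)=pq$. By (2), class $\rho$ of $f$ is $M_\rho=L_\rho\Phi_{pq}\ge0$, with $M_\rho(1)=pq$. Lemma 3 gives $\Phi_p\mid M_\rho$ or $\Phi_q\mid M_\rho$, and since $\Phi_p,\Phi_q$ are coprime to $\Phi_{pq}$: for each $\rho$, $\Phi_p\mid L_\rho$ or $\Phi_q\mid L_\rho$. If $\Phi_p\mid L_\rho$ for all $\rho$, then $\Phi_p(x^r)=\Phi_p\Phi_{pr}$ would divide $[r]_xh=\Phi_r\Phi_p\Phi_q\Phi_{pq}^{C-1}$, which is false. Hence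
$$\text{there is }\rho\text{ with }\Phi_q\mid L_\rho.\tag{15}$$
Since $L_\rho\ne0$ and $\deg L_\rho\le\lfloor(\deg h+r-1)/r\rfloor=\lceil\deg h/r\rceil$, (15) forces $\lceil\deg h/r\rceil\ge q-1$, i.e.
$$\deg h>r(q-2).\tag{16}$$
We also need explicit coefficients. Let $H(n)=\sum_{a\le n}h_a$ and $T(n)=H(n)-H(n-r)$, the coefficients of $[r]_xh$. Since $\Phi_{pq}(y)=1-y+\cdots$, for $r\le n<2r$
$$f_n=T(n)-T(n-r)=H(n)-2H(n-r).\tag{17}$$

**Step 3: $C=1$.** Here (16) alone suffices. We have $h=[p]_x[q]_x$ and $\deg h=p+q-2$. If $r=2$, then $p,q$ are odd and $q\ge p+2$, while (16) reads $p+q-2>2q-4$, i.e. $q<p+2$. If $r\ge3$, (16) gives $p+q-2>3q-6$, so $2q<p+4\le q+3$ and $q<3$, impossible as $q>p\ge2$.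

**Step 4: $C=2$.** Here one class contradicts Lemma 3. We have $h=\Phi_p\Phi_q\Phi_{pq}=[pq]_x$. Write $pq=kr+s$, $0<s<r$. Then $h=[r]_x[k]_y+y^k[s]_x$ and $[r]_xh=[r]_x^2[k]_y+y^k[s]_x[r]_x$. Class $r-1$ of $[r]_x^2$ is $r$ and of $[s]_x[r]_x$ is $s$, so $L_{r-1}=r[k]_y+sy^k$. By Step 2, $\Phi_u\mid L_{r-1}$ for $u=p$ or $u=q$. As $\Phi_u=[u]_y$, the coefficient sums of $L_{r-1}$ over the residue classes of the exponent mod $u$ are all equal. But the class of $k$ has sum $\equiv s\not\equiv0$ mod $r$, and any other class has sum $\equiv0$ mod $r$. Contradiction.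

**Step 5: $C=3$.** This is the longest case. The plan: show that the windows of one class have small mass, while $h$ has a long run of ones. Now
$$h=\Phi_p\Phi_q\Phi_{pq}^2=[p]_{x^q}[q]_{x^p}=\sum_{0\le i<p,\ 0\le j<q}x^{iq+jp}.$$
These exponents are distinct ($iq+jp$ determines $i$ mod $p$), so $h$ has coefficients $0,1$. Also $E=1$ and $\deg h=2pq-p-q$.

(i) We show $r>p$. Otherwise $r<p<q$, and mod $x^{r+1}$ formula (14) reads $f\equiv(1-x^r)^2/(1-x)$, so $f_r=1-2<0$.

(ii) We show: if $p<r<2p$, then $q\le r+p$. Put $n=r+p$, so $r\le n<2r$, and by (17) $f_n=H(r+p)-2H(p)$, where $H(p)=\#\{0,p\}=2$. If $q>r+p$, then, as $r+p<3p$, the exponents of $h$ up to $r+p$ are among $0,p,2p$, so $H(r+p)\le3$ and $f_n<0$, a contradiction.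

(iii) We bound the window masses. Take $\rho$ from (15) and $N=L_\rho/\Phi_q\in\mathbb Z[y]$, so $N(1)=p$. Then $M_\rho=N\Phi_q\Phi_{pq}=N\,[q]_{y^p}\ge0$. The lowest $p$ coefficients of $M_\rho$ are those of $N$, and so are the highest $p$. If $\deg N\le2p-1$, these two ranges cover all of $N$, so $N\ge0$. Now
$$\deg N\le\frac{2pq-p-q+r-1}{r}-(q-1)=\frac{q(2p-1-r)+2r-p-1}{r}.$$
If $r\ge2p-1$, this is at most $\frac{2r-p-1}r<2$, so $\deg N\le1\le2p-1$. If $p<r<2p-1$, then $q\le r+p$ by (ii), and the bound is at most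
$$\frac{(r+p)(2p-1-r)+2r-p-1}{r}=p+1-r+\frac{2p^2-2p-1}{r}\le\frac{2p^2-2p-1}{p+1}<2p,$$
using $r\ge p+1$. So $\deg N\le2p-1$ and $N\ge0$. Since $L_\rho=[q]_yN$, every coefficient of $L_\rho$ is a sum of some of the coefficients of $N$, hence $\le N(1)=p$.

(iv) We deduce $(p,q)=(2,3)$. Each integer of $I=\{pq-p-q+1,\dots,pq-1\}$ lies in $\langle p,q\rangle$ by Section 3 and is $<pq$, so it is some $iq+jp$ with $i<p$, $j<q$; that is, $h_a=1$ for $a\in I$. By (3), the windows of class $\rho$ partition $\mathbb Z$ into intervals of length $r>p$, each of $h$-mass $\le p$ by (iii). So no window is contained in $I$, since its mass would be $r$. Hence the interval $I$ meets at most two windows, and $p+q-1=|I|\le2p$. So $q=p+1$, i.e. $(p,q)=(2,3)$.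

(v) We exclude $(2,3)$. Here $r\ge5$, and (16) gives $r<\deg h=7$, so $r=5$. Now $h=1+x^2+x^3+x^4+x^5+x^7$, so $T(0)=1$, $T(5)=h_1+\dots+h_5=4$, $T(10)=h_6+\dots+h_{10}=1$. With $\Phi_6(y)=1-y+y^2$, $f_{10}=T(10)-T(5)+T(0)=1-4+1=-2<0$. Contradiction.

**Step 6: $C=4$.** First we show that $r$ is large, then (16) leaves two cases. Here $E=0$, and (14) gives
$$f_r=[x^r]\frac{(1-x^{pq})^3}{(1-x^p)^2(1-x^q)^2}-2 ,$$
because $(1-x^r)^{E+C-2}=(1-x^r)^2$ and the factors with $x^{pr},x^{qr},x^{pqr}$ do not reach $x^r$. The series has exponents in $\langle p,q\rangle$ only. If $r\notin\langle p,q\rangle$, then $f_r=-2$, impossible. So $r=\alpha p+\beta q$, and $\alpha,\beta\ge1$, as $r$ is a prime $\ne p,q$. Also $\deg h=(p-1)+(q-1)+3(p-1)(q-1)=3pq-2p-2q+1$.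

If $p$ is odd: $q$ is odd, and $r\ge p+q>2$ is odd, so $\alpha+\beta$ is odd, $\alpha+\beta\ge3$ and $r\ge2p+q$. Then (16) gives $3pq-2p-2q+1>(2p+q)(q-2)$, i.e. $q(q-p)<2p+1$. But $q\ge p+2$ gives $q(q-p)\ge2p+4$. Contradiction.

If $p=2$: $r\ge q+2$, and (16) gives $4q-3>(q+2)(q-2)=q^2-4$, i.e. $q^2-4q-1<0$, so $q=3$. Then $\deg h=9$ and (16) gives $r<9$, so $r\in\{5,7\}$. Here $h=[6]_x\Phi_6^2=[6]_x(1-2x+3x^2-2x^3+x^4)$ has coefficients $1,-1,2,0,1,1,0,2,-1,1$, and $H(0),H(1),\dots$ are $1,0,2,2,3,4,4,6,5,6,6,\dots$. With $\Phi_6(y)=1-y+y^2$: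

* for $r=5$: $f_{11}=T(11)-T(6)+T(1)=(6-4)-(4-0)+0=-2<0$;
* for $r=7$: $f_{15}=T(15)-T(8)+T(1)=(6-5)-(5-0)+0=-4<0$.

Contradiction. This proves Lemma 4. $\square$

## 9. Bounds for $m=pqr$: the cases of $E$

Let $p<q<r$ and $f\ge0$. We go through the values of $E=D+3-(A+B+C)\ge0$ and show that the vector is on the list of Theorem B.

**Step 1: $E=0$.** Here special vectors can appear. Now $D=A+B+C-3$, and (14) reads
$$f=(1-x^p)^{A-2}(1-x^q)^{B-2}(1-x^r)^{C-2}(1-x^{pq})^{C-D}\cdots,$$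
the other factors being $\equiv1$ mod $x^{r+1}$. The coefficients of $x^p$ and $x^q$ are $2-A$ and $2-B$ (note $p\nmid q$ and $pq>q$), so $A,B\le2$.

If $C\le2$: $(A,B,C)$ has maximum $\le2$ and sum $D+3\le6$. For $D=0$ this is listed. For $D=1$ it has sum $4$ and maximum $\le2$, which forces at least two positive entries: listed. For $D=2$ it is a permutation of $(1,2,2)$, and for $D=3$ it is $(2,2,2)$: listed.

If $C\ge3$: since $C-D=3-A-B$,
$$f_r=[x^r]\Big((1-x^p)^{A-2}(1-x^q)^{B-2}(1-x^{pq})^{3-A-B}\Big)-(C-2)\ge0,$$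
so the series in parentheses has a positive coefficient at $x^r$. Its exponents lie in $\langle p,q\rangle$, and if $A=2$ (resp. $B=2$) they are multiples of $q$ (resp. $p$). So $r\in\langle p,q\rangle$ and $A,B\le1$.

* If $A=B=1$, the series is $\frac{1-x^{pq}}{(1-x^p)(1-x^q)}=\sum_{s\in\langle p,q\rangle}x^s$, with coefficient $1$ at $x^r$. So $C\le3$, and we get $(1,1,3,2)$.
* If $A+B=1$, then $D=C-2$, and Lemma 2 gives $D\le1$. So $C=3$, and we get $(1,0,3,1)$ or $(0,1,3,1)$.
* If $A=B=0$, then $D=C-3$, and Lemma 4 gives $D=0$. So $C=3$, and we get $(0,0,3,0)$.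

**Step 2: $E\ge1$, $D=0$.** Then $A+B+C=3-E\le2$, which is listed.

**Step 3: $E\ge1$, $D\ge1$, some of $A,B,C$ zero.** Here the lemmas do everything. By Lemma 2, $D=1$; by Lemma 4, at least two of $A,B,C$ are positive; and $A+B+C\le D+2=3$. So $(A,B,C)$ is a permutation of $(0,1,1)$ or $(0,1,2)$, listed.

**Step 4: $E\ge1$, $A,B,C,D\ge1$.** By Lemma 1, $E=1$, so $D=A+B+C-2$ and
$$f=\frac{(1-x^p)^{A-1}(1-x^q)^{B-1}(1-x^r)^{C-1}}{1-x}(1-x^{pq})^{2-A-B}(1-x^{pr})^{2-A-C}\cdots .$$
The coefficient of $x^p$ is $1-(A-1)=2-A$, so $A\le2$.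

Let $A=2$. Then $f=[p]_x(1-x^q)^{B-1}\cdots$, the coefficient of $x^q$ is $-(B-1)$, and so $B=1$. The exponent of $1-x^{pq}$ is $-1$. Let $\chi(n)=1$ if $n\bmod pq<p$ and $0$ otherwise ($n\ge0$). Then $f\equiv(1-x^r)^{C-1}\sum_n\chi(n)x^n$ mod $x^{pr}$, so for $r\le n<2r\le pr$
$$f_n=\chi(n)-(C-1)\chi(n-r).$$
Suppose $C\ge2$. For $0\le i<p$ we have $r+i<2r$ and $\chi(i)=1$, so nonnegativity forces $\chi(r+i)=1$. With $i=0$: $t=r\bmod pq$ satisfies $1\le t<p$ ($t\ne0$ since $pq\nmid r$). But $i=p-t$ satisfies $0\le i<p$ and $r+i\equiv p$ mod $pq$, so $\chi(r+i)=0$. Contradiction. So $C=1$ and the vector is $(2,1,1,2)$, listed.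

Let $A=1$. The coefficient of $x^q$ is $1-(B-1)=2-B$, so $B\le2$. If $B=1$, the exponent of $1-x^{pq}$ is $0$, and $f=(1-x)^{-1}(1-x^r)^{C-1}\cdots$ has coefficient $2-C$ at $x^r$, so $C\le2$: the vector is $(1,1,1,1)$ or $(1,1,2,2)$, listed. If $B=2$, then $f\equiv\frac{[q]_x}{1-x^{pq}}(1-x^r)^{C-1}$ mod $x^{pr}$, and the argument for $A=2$ applies with $\chi(n)=1$ iff $n\bmod pq<q$: if $C\ge2$, then $\chi(r+i)=1$ for $0\le i<q$ (here $q<r$ gives $r+i<2r$), so $t=r\bmod pq$ satisfies $1\le t<q$, and $i=q-t$ gives $r+i\equiv q$ mod $pq$ with $q<pq$, so $\chi(r+i)=0$, a contradiction. So $C=1$ and the vector is $(1,2,1,2)$, listed.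

This proves Theorem B. $\square$

## 10. Counting zero-sum multisets of shifted vectors

The description of relabelings in Theorem C follows from Section 2 with Theorems A and B. Subtract $\mathbf 1$ from every vector: a relabeling of $n$ dice is a multiplicity vector $z\in\mathbb N^{\mathcal V}$ with $\sum_vz_v=n$ and $\sum_vz_v(v-\mathbf 1)=0$. Expanding (13), the coefficient of $t^n$ in the constant term counts exactly these $z$.

**Step 1: quasi-polynomial and degree.** We identify $R$ as an Ehrhart function and compute a dimension. Let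
$$\Pi=\Big\{z\in\mathbb R_{\ge0}^{\mathcal V}:\ \sum_vz_v=1,\ \sum_vz_v(v-\mathbf 1)=0\Big\},$$
a bounded polytope defined over $\mathbb Q$. Then $R(n)=\#(n\Pi\cap\mathbb Z^{\mathcal V})$. By Ehrhart's theorem (the number of lattice points in $n\Pi$, $\Pi$ a rational polytope, is a quasi-polynomial in $n$ of degree $\dim\Pi$), $R$ is a quasi-polynomial of degree $\dim\Pi$.

To find $\dim\Pi$ we produce a point with all coordinates positive. Every integer vector is an $\mathbb N$-combination of shifted vectors. For $p^2q$ the shifted vectors include all $\pm e_i$: they come from $(2,1,1),(0,1,1),(1,2,1),(1,0,1),(1,1,2),(1,1,0)$. For $pqr$ they include $\pm e_A,\pm e_B,\pm e_C$ (from $D=1$: permutations of $(2,1,1)$ and $(0,1,1)$), $-e_D$ (from $(1,1,1,0)$), and $e_D=(e_C+e_D)+(-e_C)$, where $e_C+e_D$ comes from $(1,1,2,2)$. In particular, for each $v\in\mathcal V$ the vector $-(v-\mathbf 1)$ is such a combination, so $v$ lies in a zero-sum multiset. Adding these multisets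 over all $v$ and normalizing gives a point of $\Pi$ with all coordinates positive. Hence $\dim\Pi=|\mathcal V|-\mathrm{rank}\{(1,v-\mathbf 1):v\in\mathcal V\}$. The vectors $(1,v-\mathbf1)$ include $(1,0)$, and the $v-\mathbf 1$ span the whole space, so the rank is full: $4$ for $p^2q$ and $5$ for $pqr$. So $\dim\Pi=22-4=18$, $40-5=35$, $44-5=39$.

**Step 2: $p^2q$, $n=2$.** We list the shifted vectors $(\beta,\gamma,\delta)=(b-1,c-1,d-1)$ by $\beta$; their $(\gamma,\delta)$ parts are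

* $\beta=1$: $\mathcal S_+=\{(-1,-1),(-1,0),(-1,1),(0,-1),(0,0),(0,1),(0,2)\}$;
* $\beta=0$: $\mathcal S_0=\{(-1,-1),(-1,0),(0,-1),(0,0),(0,1),(1,-1),(1,0),(1,1)\}$;
* $\beta=-1$: $\mathcal S_-=\{(-1,-1),(0,-1),(0,0),(1,-1),(1,0),(2,-1),(2,0)\}$.

Two vectors with sum zero have $\beta$-values $0,0$ or $1,-1$. In $\mathcal S_0$ the zero-sum pairs are $(0,0)$ twice, $\pm(0,1)$, $\pm(1,1)$, $\pm(1,0)$: four. The elements $U\in\mathcal S_+$ with $-U\in\mathcal S_-$ are $(-1,0),(-1,1),(0,0),(0,1)$: four. So $R(2)=8$. The dice that occur are $7$ from $\mathcal S_0$ (all but $(1,-1)$) and $4+4$ from $\mathcal S_\pm$, that is $15$ in all.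

**Step 3: $p^2q$, $n=3$.** The $\beta$-values are $0,0,0$ or $1,0,-1$. For three from $\mathcal S_0$ the $\gamma$-values are $0,0,0$ or $-1,0,1$. In the first case the $\delta$-values are $\{0,0,0\}$ or $\{-1,0,1\}$: 2. In the second, let $\delta_1\in\{-1,0\}$ belong to $\gamma=-1$ and $\delta_2,\delta_3\in\{-1,0,1\}$ to $\gamma=0,1$. If $\delta_1=-1$, there are 2 solutions of $\delta_2+\delta_3=1$; if $\delta_1=0$, there are 3 of $\delta_2+\delta_3=0$: together 5. Total 7.

For one vector from each of $\mathcal S_+,\mathcal S_0,\mathcal S_-$ we count pairs $U\in\mathcal S_+$, $V\in\mathcal S_-$ with $U+V\in-\mathcal S_0=\{-1,0,1\}^2\setminus\{(1,-1)\}$: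

| $U$ | $V$ that work | number |
|---|---|---|
| $(-1,-1)$ | $(0,0),(1,0)$ | 2 |
| $(-1,0)$ | $(0,-1),(0,0),(1,-1),(1,0),(2,0)$ | 5 |
| $(-1,1)$ | all but $(-1,-1)$ | 6 |
| $(0,-1)$ | $(0,0)$ | 1 |
| $(0,0)$ | $(-1,-1),(0,-1),(0,0),(1,0)$ | 4 |
| $(0,1)$ | $(-1,-1),(0,-1),(0,0),(1,-1),(1,0)$ | 5 |
| $(0,2)$ | $(-1,-1),(0,-1),(1,-1)$ | 3 |

Total 26, so $R(3)=7+26=33$.

All 22 dice occur for $n=3$. Every $U\in\mathcal S_+$ has a positive count. In $\mathcal S_-$, the vectors $(-1,-1),(0,-1),(0,0),(1,0)$ occur with $U=(0,0)$, $(1,-1)$ with $U=(-1,0)$, and $(2,-1),(2,0)$ with $U=(-1,1)$. In $\mathcal S_0$, $(1,-1)=-((-1,1)+(0,0))$ with $(-1,1)\in\mathcal S_+$, $(0,0)\in\mathcal S_-$; the other elements occur already for $n=2$, and we add a standard die. For $n>3$ add standard dice. For $n=2$ only 15 dice occur.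

**Step 4: $pqr$, $n=2$.** The $D$-values sum to $2$, so they are $\{1,1\}$ or $\{0,2\}$. For $D=1$ the shifts $(A,B,C)-(1,1,1)$ of the basic vectors are
$$0,\quad \pm e_i,\quad e_i-e_j,\quad e_i+e_j-e_k\qquad(i,j,k\text{ distinct}),$$
$1+6+6+3=16$ vectors. The zero-sum pairs are $0$ twice (1), $\pm e_i$ (3), and $\pm(e_i-e_j)$ (3); the negative of $e_i+e_j-e_k$ is not on the list. So 7 pairs. For $\{0,2\}$, the complements to $(2,2,2)$ of the six $D=2$ triples are the permutations of $(1,1,0)$ and $(1,0,0)$, all valid for $D=0$: 6. A special die has $C=3>2$ and cannot occur for $n=2$. So $R(2)=13$.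

**Step 5: $pqr$, $n=3$, basic dice.** The $D$-values sum to $3$.

$D=\{0,0,3\}$: the two $D=0$ dice sum to $(3,3,3)-(2,2,2)=(1,1,1)$. There are $8$ ordered choices with entries in $\{0,1\}$, all valid, and the two dice differ: $8/2=4$.

$D=\{0,1,2\}$: write triples as words. For the $D=2$ die $112$ we need $u$ with $D=0$ and the complement $221-u$ with $D=1$. The complement has entries $\le2$; it must have sum $\le4$ and two positive entries. The choices are

* sum of $u$ equal to 1: $100,010,001$ with complements $121,211,220$;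
* sum 2: $110,200,020,101,011$ with complements $111,021,201,120,210$;
* sum 3: $210,120,111$ with complements $011,101,110$.

That is 11. Here $000$ fails because the complement has sum 5, and $201,021$ fail because the complements $020,200$ have one positive entry. For the $D=2$ die $122$ the complement is $211-u$, and $u\in\{000,100,010,001,110,101,200\}$ works, with complements $211,111,201,210,101,110,011$: 7 choices. Here $011$ fails (complement $200$), and all $u$ of sum 3 fail, since the complement has sum 1. By symmetry the total is $3\cdot11+3\cdot7=54$.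

$D=\{1,1,1\}$: zero-sum triples of the 16 shifts. Those containing $0$ correspond to the zero-sum pairs: 7. Otherwise use coordinate sums, which are $-1$ for $-e_j$, $0$ for $e_i-e_j$, and $+1$ for $e_i$ and $e_i+e_j-e_k$. Either all three sums are $0$: the triples are $e_1-e_2,\ e_2-e_3,\ e_3-e_1$ and its negative, 2. Or there is one of each sum $+1,-1,0$. With $e_i$ and $-e_j$, the third is $e_j-e_i$, nonzero exactly for $i\ne j$: 6. With $e_i+e_j-e_k$ and $-e_l$, the third is $e_k+e_l-e_i-e_j$; for $l=k$ it is $2e_k-e_i-e_j$, not allowed, and for $l=j$ (or $i$) it is $e_k-e_i$ (or $e_k-e_j$): $3\cdot2=6$. Total $7+2+6+6=21$.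

The basic count is $4+54+21=79$. All 40 basic dice occur: the words $u$ above and their permutations exhaust $D=0$, since $000,100,200,110,210,111$ all appear; the triples just listed use all 16 shifts; every $D=2$ die and the $D=3$ die occur. For $n>3$ add standard dice.

**Step 6: $pqr$, $n=3$, with a special die.** Let $r\in\langle p,q\rangle$. A special die has $C=3$, so the other two dice have $C=0$. Hence they are basic, and they have $D\le1$, because basic dice with $D\ge2$ have $C\ge1$. If $C=0$ and $D=1$, then $(A,B)\in\{11,12,21,22\}$.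

* With $(0,0,3,0)$: the remaining $D$-sum is $3$, impossible.
* With $(0,1,3,1)$: both others have $D=1$, and their $(A,B)$-sum is $(3,2)$; only $\{11,21\}$: 1.
* With $(1,0,3,1)$: symmetrically 1.
* With $(1,1,3,2)$: the others have $D=0$ and $D=1$, and $(A,B)$-sum $(2,2)$. The $D=1$ die is $11,12,21$ or $22$, with complement $11,10,01,00$, each valid for $D=0$: 4.

Total 6, so $R(3)=79+6=85$ when $r\in\langle p,q\rangle$, and $R(3)=79$ otherwise.

So the three special dice other than $(0,0,3,0)$ occur for $n=3$, and $(0,0,3,0)$ does not. For $n=4$,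
$$(0,0,3,0)+(2,2,1,2)+2\cdot(1,1,0,1)=(4,4,4,4).$$
For larger $n$ add standard dice. For $n=2$ no special die occurs, by Step 4. This proves Theorem C. $\blacksquare$
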